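# Fibers and Foliations of $\mathcal X$-Cluster Variables

## The theorem on reducible and shared fibers

**Theorem.** Let $B$ be any skew-symmetrizable $n\times n$ integer matrix, and consider the $\mathcal X$-cluster variables and the $F$-polynomials of the associated cluster algebra relative to a fixed initial seed, as rational functions and polynomials in the initial variables $y_1,\dots,y_n$. The variables $y_1,\dots,y_n$ are themselves counted as $F$-polynomials. Let $x,x'$ be two $\mathcal X$-cluster variables.

1. $x$ and $x'$ define the same foliation on $\mathbf C^n$ if and only if $x'=x$ or $x'=x^{-1}$.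
2. For any $\lambda\in\mathbf P^1$, if the fiber $x^{-1}(\lambda)$ is reducible, then $\lambda\in\{0,-1,\infty\}$, and its irreducible components are cut out by $F$-polynomials.
3. Suppose $x'\neq x^{\pm1}$. For any $\lambda,\lambda'\in\mathbf P^1$, if $x^{-1}(\lambda)$ and $x'^{-1}(\lambda')$ have an irreducible component $H$ in common, then $\lambda,\lambda'\in\{0,-1,\infty\}$ and $H$ is cut out by an $F$-polynomial.

More precisely, write $x=P/Q$ with $P,Q\in\mathbf C[y_1,\dots,y_n]$ coprime. If $\lambda\notin\{0,-1,\infty\}$, then $P-\lambda Q$ is non-constant and irreducible. If $\lambda\in\{0,-1,\infty\}$, then every irreducible component of $x^{-1}(\lambda)$ is cut out by an $F$-polynomial. Every $F$-polynomial is $1$ or irreducible in $\mathbf C[y_1,\dots,y_n]$.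

Items 1–3 form the conjecture stated in Luc Pirio, "On webs, polylogarithms and cluster algebras", arXiv:2105.01543 (2021); these notes prove it. Let us unpack the words.

A non-constant rational function $x$ on $\mathbf C^n$ defines a codimension-one foliation, whose leaves are locally the level sets of $x$. Two functions define the same foliation exactly when, at a general point, the kernels of $dx$ and $dx'$ agree, that is, when $dx\wedge dx'=0$. For instance $y_1$, $y_1^{-1}$ and $y_1^2+5$ all define the foliation by the hyperplanes $y_1=\text{const}$. So item 1 says that, among $\mathcal X$-cluster variables, the only coincidence of foliations is the obvious one between $x$ and $1/x$.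

The fiber of $x=P/Q$ over $\lambda\in\mathbf C$ is the hypersurface $\{P-\lambda Q=0\}$, and the fiber over $\infty$ is $\{Q=0\}$. A fiber is reducible if it has more than one irreducible component. For $x=y_1(1+y_2)$ the fiber over $0$ is $\{y_1=0\}\cup\{y_2=-1\}$, which is reducible; the fiber over $\infty$ is empty. A hypersurface $H$ is cut out by a polynomial $F$ if $H=\{F=0\}$.

So each $x$ gives a one-parameter family of hypersurfaces. Item 2 says that only three members of the family may break into pieces, always the same three, and that the pieces are known. Item 3 says that two different families share a component only at these three values.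

## $Y$-seeds, $c$-vectors and $F$-polynomials

A matrix $B=(b_{ij})$ is skew-symmetrizable if there are positive integers $d_i$ with $d_ib_{ij}=-d_jb_{ji}$. What we use is that $b_{ij}$ and $b_{ji}$ have opposite signs and vanish together, so in particular $b_{ii}=0$; mutation preserves this property. Write $[a]_+=\max(a,0)$, componentwise for vectors, and $\operatorname{sgn}0=0$.

**Definition (the pattern).** Let $\mathbf T_n$ be the $n$-regular tree with edges labelled $1,\dots,n$ so that the labels at each vertex are distinct. Fix a root $t_0$, put $B$ and $y_1,\dots,y_n$ there, and write $t'=\mu_k(t)$ for the neighbour of $t$ along the edge labelled $k$. With $b_{ij}=b_{ij;t}$, $b'_{ij}=b_{ij;t'}$, $y_j=y_{j;t}$, $y'_j=y_{j;t'}$, the rules are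
$$b'_{ij}=-b_{ij}\ \text{ if } k\in\{i,j\},\qquad b'_{ij}=b_{ij}+\operatorname{sgn}(b_{ik})[b_{ik}b_{kj}]_+\ \text{ otherwise;}\tag{1}$$
$$y'_k=y_k^{-1},\qquad y'_j=y_j\,y_k^{[b_{kj}]_+}(1+y_k)^{-b_{kj}}=y_j\bigl(1+y_k^{-\operatorname{sgn}b_{kj}}\bigr)^{-b_{kj}}\quad(j\neq k).\tag{2}$$
The $\mathcal X$-cluster variables are all the $y_{k;t}\in\mathbf C(y_1,\dots,y_n)$.

Mutation is an involution, so for every vertex $t$ the elements $y_{1;t},\dots,y_{n;t}$ generate the field $\mathbf C(y_1,\dots,y_n)$. They are therefore algebraically independent. In particular no $\mathcal X$-cluster variable is constant.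

We use two published inputs. The first is Fomin–Zelevinsky, *Cluster algebras IV*, Props. 3.6, 3.13, 5.1. There are polynomials $F_{i;t}\in\mathbf Z[y_1,\dots,y_n]$ with $F_{i;t_0}=1$, the $F$-polynomials, and vectors $c_{k;t}\in\mathbf Z^n$ with $c_{k;t_0}=e_k$, the $c$-vectors, such that
$$y_{k;t}=\frac{N_{k;t}}{D_{k;t}},\qquad N_{k;t}=y^{[c_{k;t}]_+}\prod_iF_{i;t}^{[b_{ik;t}]_+},\qquad D_{k;t}=y^{[-c_{k;t}]_+}\prod_iF_{i;t}^{[-b_{ik;t}]_+},\tag{3}$$
and, for $t'=\mu_k(t)$,
$$F_{k;t}F_{k;t'}=N_{k;t}+D_{k;t}=D_{k;t}(1+y_{k;t}),\qquad F_{i;t'}=F_{i;t}\ (i\neq k).\tag{4}$$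
The $c$-vectors mutate by
$$c'_k=-c_k,\qquad c'_j=c_j+[b_{kj}]_+c_k-b_{kj}\min(c_k,0)\quad(j\ne k).\tag{5}$$

The second input is sign-coherence (Derksen–Weyman–Zelevinsky 2010 in the skew-symmetric case; Gross–Hacking–Keel–Kontsevich, JAMS 2018, Cor. 5.5, in general): for all $k,t$, either $c_{k;t}\in\mathbf Z^n_{\ge0}$ or $c_{k;t}\in\mathbf Z^n_{\le0}$.

**Example (type $A_2$).** Take $n=2$, $b_{12}=1$, $b_{21}=-1$, and mutate alternately at $1,2,1,2,1$, calling the vertices $t_0,t_1,\dots,t_5$. Every mutation replaces $B$ by $-B$. Rules (2), (4), (5) give the following table.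

| vertex | $y_{1;t}$ | $y_{2;t}$ | $b_{12;t}$ | $c_{1;t}$ | $c_{2;t}$ | $F_{1;t}$ | $F_{2;t}$ |
|---|---|---|---|---|---|---|---|
| $t_0$ | $y_1$ | $y_2$ | $1$ | $e_1$ | $e_2$ | $1$ | $1$ |
| $t_1$ | $\frac1{y_1}$ | $\frac{y_1y_2}{1+y_1}$ | $-1$ | $-e_1$ | $e_1+e_2$ | $1+y_1$ | $1$ |
| $t_2$ | $\frac{y_2}{1+y_1+y_1y_2}$ | $\frac{1+y_1}{y_1y_2}$ | $1$ | $e_2$ | $-e_1-e_2$ | $1+y_1$ | $1+y_1+y_1y_2$ |
| $t_3$ | $\frac{1+y_1+y_1y_2}{y_2}$ | $\frac1{y_1(1+y_2)}$ | $-1$ | $-e_2$ | $-e_1$ | $1+y_2$ | $1+y_1+y_1y_2$ |
| $t_4$ | $\frac1{y_2}$ | $y_1(1+y_2)$ | $1$ | $-e_2$ | $e_1$ | $1+y_2$ | $1$ |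
| $t_5$ | $y_2$ | $y_1$ | $-1$ | $e_2$ | $e_1$ | $1$ | $1$ |

For instance, at $t_2$ formula (4) for $k=1$ reads $F_{1;t_2}F_{1;t_3}=y_2+(1+y_1+y_1y_2)=(1+y_1)(1+y_2)$, whence $F_{1;t_3}=1+y_2$. The seed at $t_5$ is the initial seed with the two indices exchanged. So the walk repeats, and since $\mathbf T_2$ is a line and the walk is periodic, no other variables occur in either direction.

We now draw the consequences of sign-coherence that will be used all the time.

**Lemma 1.** For all $k,i,t$:
(a) $c_{k;t}\neq0$, and exactly one of $[c_{k;t}]_+,[-c_{k;t}]_+$ is nonzero;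
(b) $F_{i;t}$ has constant term $1$; in particular no $y_j$ divides $F_{i;t}$;
(c) of $N_{k;t}$ and $D_{k;t}$, exactly one has constant term $1$, and the other has constant term $0$.

*Proof.* (a) By sign-coherence, (5) becomes $c'_j=c_j+[b_{kj}]_+c_k$ if $c_k\ge0$, and $c'_j=c_j+[-b_{kj}]_+c_k$ if $c_k\le0$. In both cases the tuple $(c_1,\dots,c_n)$ is changed by a matrix of determinant $-1$: one sign change, plus multiples of $c_k$ added to the others. Since the tuple is the standard basis at $t_0$, it is a basis of $\mathbf Z^n$ at every $t$. So $c_{k;t}\ne0$, and as its entries have one sign, exactly one of its positive and negative parts is nonzero.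

(b), (c) Suppose all $F_{i;t}$ have constant term $1$ at some $t$. In (3) the products of $F$-polynomials then have constant term $1$, and by (a) exactly one of the two monomials is $1$ while the other is a non-trivial monomial. This is (c) at $t$. So $N_{k;t}+D_{k;t}$ has constant term $1$, and by (4) so has $F_{k;t'}$. As $F_{i;t_0}=1$, induction along the tree gives (b) and (c) everywhere. $\square$

Finally, the root is a choice. For any vertex $s$, the same family $(y_{k;t})$ is also the pattern with root $s$, matrix $B_s$ and initial variables $y_{1;s},\dots,y_{n;s}$. So every statement proved for root $t_0$ holds for root $s$, in the coordinates $y_{\cdot;s}$ and with the $F$-polynomials and $c$-vectors computed from $s$. These depend on $s$. In type $A_2$ with root $t_1$ and $z_i=y_{i;t_1}$, we get $y_2=z_2(1+z_1)$, whereas from root $t_0$ the variable $y_2$ involves no $F$-polynomial except $1$.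

## All fibers in types $A_1$ and $A_2$

For $n=1$ we have $B=(0)$, the variables are $y_1^{\pm1}$, and the fibers are points or empty. The polynomials $F_{1;t}$ are $1$ and $1+y_1$. The theorem is clear.

In type $A_2$ there are five variables up to inversion. Here are $P-\lambda Q$ and the fibers over $0,\infty,-1$.

| $x$ | $P-\lambda Q$ | $P$ | $Q$ | $P+Q$ |
|---|---|---|---|---|
| $y_1$ | $y_1-\lambda$ | $y_1$ | $1$ | $1+y_1$ |
| $y_2$ | $y_2-\lambda$ | $y_2$ | $1$ | $1+y_2$ |
| $\frac{y_1y_2}{1+y_1}$ | $(y_2-\lambda)y_1-\lambda$ | $y_1y_2$ | $1+y_1$ | $1+y_1+y_1y_2$ |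
| $\frac{y_2}{1+y_1+y_1y_2}$ | $-\lambda(1+y_2)y_1+(y_2-\lambda)$ | $y_2$ | $1+y_1+y_1y_2$ | $(1+y_1)(1+y_2)$ |
| $y_1(1+y_2)$ | $(1+y_2)y_1-\lambda$ | $y_1(1+y_2)$ | $1$ | $1+y_1+y_1y_2$ |

By Gauss's lemma, $a(y_2)y_1+b(y_2)$ with $a\ne0$ and $a,b$ coprime is irreducible. In rows 3 and 5 the coefficients are coprime as soon as $\lambda\neq0$. In row 4, for $\lambda\ne0$, the coefficients $-\lambda(1+y_2)$ and $y_2-\lambda$ have a common factor exactly when $\lambda=-1$, and then the fiber breaks. So item 2 holds here, and each of the values $0,\infty,-1$ does occur with a reducible fiber: $0$ and $-1$ from rows 3 and 4, $\infty$ from the inverse of row 3.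

Item 3 can also be seen. For $\lambda\notin\{0,-1\}$ the polynomials in rows 1, 2 and 4 contain the monomials $\{y_1,1\}$, $\{y_2,1\}$ and $\{1,y_1,y_2,y_1y_2\}$ respectively, while rows 3 and 5 both contain $\{1,y_1,y_1y_2\}$. Rows 3 and 5 are proportional, with parameters $\lambda,\lambda'$, only if $-\lambda=1$ and $-\lambda=-\lambda'$, that is, $\lambda=\lambda'=-1$. The factors of the special fibers are $y_1,y_2,1+y_1,1+y_2,1+y_1+y_1y_2$, and none of them is proportional to an entry of the second column with $\lambda\notin\{0,-1\}$. At the special values components really are shared: $\{1+y_1+y_1y_2=0\}$ lies in three of the five families.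

## Transporting primes between charts, and the contracted divisors

To each vertex $t$ attach the Laurent ring, or torus chart,
$$R_t=\mathbf C[y_{1;t}^{\pm1},\dots,y_{n;t}^{\pm1}],$$
with fraction field $\mathbf C(y_1,\dots,y_n)$. In its own chart the variable $x=y_{k;t}$ is a coordinate, so $x-\lambda$ is prime in $R_t$ for every $\lambda\in\mathbf C^*$: the quotient is a Laurent ring in the remaining variables. A sensible first attempt is to carry this prime along the path from $t$ to $t_0$. For $t'=\mu_l(t)$ we have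
$$R_t[(1+y_l)^{-1}]=R_{t'}[(1+y'_l)^{-1}].\tag{6}$$
Indeed, by (2) all $y'_j$ are units of the left side, and so is $1+y'_l=(1+y_l)/y_l$. This gives one inclusion, and the other follows because mutation is an involution. Hence height-one primes of $R_t$ other than $(1+y_l)$ correspond to height-one primes of $R_{t'}$ other than $(1+y'_l)$.

This attempt breaks at the primes excluded in (6). A component of $x^{-1}(\lambda)$ in $\mathbf C^n$ may be a divisor that some mutation between $t_0$ and $t$ removes, and then primality of $x-\lambda$ in $R_t$ says nothing about it. Here is the smallest case. In type $A_2$ take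
$$x=y_{1;t_2}=\frac{y_2}{1+y_1+y_1y_2},\qquad \lambda=-1,\qquad P+Q=(1+y_1)(1+y_2).$$
In $R_{t_2}$ the element $1+x$ is prime, but in $\mathbf C^2$ there are two components. On $\{1+y_1=0\}$ the chart $t_1$ has $y_{1;t_1}=-1$, $y_{2;t_1}=\infty$, and the chart $t_2$ has $y_{1;t_2}=-1$, $y_{2;t_2}=0$: the whole curve is contracted to the point $(-1,0)$, which is outside the torus. The chart $t_2$ sees only $\{1+y_2=0\}$.

So what must be controlled is the set of contracted divisors. On such a divisor we want to show that $x$ is either non-constant or equal to $0$, $-1$ or $\infty$. Recording only the orders of vanishing of the $y_{j;t}$ along the divisor is not enough. Suppose $1+y_{k;t}$ vanishes to order one and we mutate at another index. The leading coefficient of the new $1+y_{k;t'}$ may be a sum of two terms, and orders of vanishing alone do not exclude that they cancel. We therefore also keep the leading coefficients of the $y_{j;t}$. In the example, with $\pi=1+y_{1;t_2}=\frac{(1+y_1)(1+y_2)}{1+y_1+y_1y_2}$,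
$$\frac{y_{2;t_2}}{\pi}=\frac{1+y_1+y_1y_2}{y_1y_2(1+y_2)}\ \Big|_{y_1=-1}=\frac1{1+y_2},$$
which is a coordinate on the contracted curve. The ratio of the two vanishing functions recovers the curve, and the exponent of $\pi$ used is $b_{12;t_2}=1$. This suggests that a contracted divisor keeps a rigid form: $1+y_{k;t}$ vanishes to order one for one index $k$, each $y_{j;t}$ vanishes to order $b_{kj;t}$, and the leading coefficients are coordinates on the divisor. The next section proves that nothing else happens.

## The two behaviors of a divisor in all charts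

We use discrete valuations and recall what is needed. Let $G\in\mathbf C[y_1,\dots,y_n]$ be irreducible, $\nu=\operatorname{ord}_G$ its normalized valuation on $\mathbf C(y_1,\dots,y_n)$, $\mathcal O_\nu=\mathbf C[y]_{(G)}$ its valuation ring, $\mathfrak m_\nu$ the maximal ideal, and $\kappa=\operatorname{Frac}(\mathbf C[y]/(G))$ its residue field, which has transcendence degree $n-1$ over $\mathbf C$. Bars denote residues; a function $f$ with $\nu(f)<0$ has residue $\infty$. A residue is constant if it lies in $\mathbf C\cup\{\infty\}$. The ring $\mathcal O_\nu$ determines $\nu$, and $\nu$ determines $G$ up to a scalar, since $\mathfrak m_\nu\cap\mathbf C[y]=(G)$. Two facts: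

- If a discrete valuation ring $\mathcal O$ lies in a proper subring $\mathcal O'$ of its fraction field, then $\mathcal O=\mathcal O'$: an element of $\mathcal O'\setminus\mathcal O$ is a unit times a negative power of the uniformizer, so $\mathcal O'$ would contain the inverse of the uniformizer and hence the whole field.
- Let $f=P/Q$ with $P,Q$ coprime, $f$ non-constant, and $H=\{G=0\}$. For every $\lambda\in\mathbf P^1$,
$$H\text{ is a component of }f^{-1}(\lambda)\iff f\text{ has residue }\lambda\text{ along }\nu.\tag{7}$$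
For $\lambda\in\mathbf C$: if $G$ divides $P-\lambda Q$, then it does not divide $Q$, as otherwise it would divide $P$ too; so $\nu(f-\lambda)=\nu(P-\lambda Q)>0$. Conversely, if $\nu(f-\lambda)>0$, then $\nu(P-\lambda Q)=\nu(Q)+\nu(f-\lambda)>0$. For $\lambda=\infty$: by coprimality, $\nu(f)<0$ exactly when $G$ divides $Q$.

From now on in this section, $G$ is irreducible and not associate to any $y_j$. Then $\nu(y_j)=0$ for the initial variables, and $\mathcal O_\nu=(R_{t_0})_{(G)}$.

**Definition (the conditions $U(t)$ and $C_k(t)$).** For a vertex $t$ and an index $k$: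

- $U(t)$: $\mathcal O_\nu$ is the localization of $R_t$ at a height-one prime $\mathfrak p_t$, and $\nu(F_{i;t})=0$ for all $i$.
- $C_k(t)$: the following three hold.
 (a) $\pi:=1+y_{k;t}$ has $\nu(\pi)=1$; so $\bar y_{k;t}=-1$.
 (b) For $j\ne k$ the element $u_j:=y_{j;t}\,\pi^{-b_{kj;t}}$ is a unit of $\mathcal O_\nu$, and $\kappa=\mathbf C(\bar u_j:j\neq k)$.
 (c) $\nu(F_{i;t})=\delta_{ik}$ for all $i$.

Read $U$ as "uncontracted" and $C_k$ as "contracted, with index $k$". Under (b), the $n-1$ elements $\bar u_j$ generate a field of transcendence degree $n-1$, so they are algebraically independent over $\mathbf C$; in particular each is transcendental. The values $\nu(F_{i;t})$ show that the $n+1$ conditions exclude each other.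

**Example.** In type $A_2$ let $G=1+y_1$; then $\kappa=\mathbf C(\bar y_2)$. We have $U(t_0)$ with $\mathfrak p_{t_0}=(1+y_1)$. At $t_1$ and $t_2$ condition $C_1$ holds, with $F_{1;t_1}=F_{1;t_2}=1+y_1$: at $t_1$, $\pi=(1+y_1)/y_1$ and $u_2=y_{2;t_1}\pi=y_2$; at $t_2$, $\bar u_2=1/(1+\bar y_2)$ as computed above. At $t_3=\mu_1(t_2)$ we have $1+y_{1;t_3}=(1+y_1)(1+y_2)/y_2$ and $\bar y_{2;t_3}=-1/(1+\bar y_2)$, and $U(t_3)$ holds with $\mathfrak p_{t_3}=(1+y_{1;t_3})$. The divisor disappears by a mutation at $1$, survives in contracted form, and comes back by the next mutation at $1$.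

**Proposition 2.** For every $t$ exactly one of $U(t),C_1(t),\dots,C_n(t)$ holds. Moreover, if $t'=\mu_l(t)$:

1. $U(t)$ and $\mathfrak p_t\ne(1+y_{l;t})$ imply $U(t')$.
2. $U(t)$ and $\mathfrak p_t=(1+y_{l;t})$ imply $C_l(t')$.
3. $C_l(t)$ implies $U(t')$ with $\mathfrak p_{t'}=(1+y_{l;t'})$.
4. $C_k(t)$ with $k\neq l$ implies $C_k(t')$.

*Proof.* $U(t_0)$ holds, since $\mathcal O_\nu=(R_{t_0})_{(G)}$ and $F_{i;t_0}=1$. Parts 1–4 cover every case of one mutation, so once they are proved the first claim follows by induction along the tree. We drop $t$ from the notation and let primes refer to $t'$. By (4), $F'_i=F_i$ for $i\neq l$, so in each part only $\nu(F'_l)$ needs to be computed.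

**Step 1: a divisor not equal to $1+y_l=0$ stays uncontracted.** The element $1+y_l$ is prime in $R_t$. If it lay in the height-one prime $\mathfrak p_t$, then $\mathfrak p_t=(1+y_l)$, which is excluded. So $1+y_l$ is a unit of $\mathcal O_\nu$, and $\mathcal O_\nu$ is the localization of $R_t[(1+y_l)^{-1}]$ at a height-one prime. By (6) this ring is $R_{t'}[(1+y'_l)^{-1}]$, so $\mathcal O_\nu$ is the localization of $R_{t'}$ at a height-one prime. By (3), $D_l$ is a monomial in the initial $y_i$ times a product of the $F_i$, so $\nu(D_l)=0$. By (4), $\nu(F'_l)=\nu(D_l)+\nu(1+y_l)-\nu(F_l)=0+0-0=0$. So $U(t')$ holds.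

**Step 2: the divisor $1+y_l=0$ becomes contracted with index $l$.** Now $1+y_l$ generates the maximal ideal, so $\nu(1+y_l)=1$, $\bar y_l=-1$, and $\pi':=1+y'_l=(1+y_l)/y_l$ has $\nu(\pi')=1$. Let $j\ne l$. Since $b'_{lj}=-b_{lj}$ and $1+y_l=y_l\pi'$,
$$u'_j=y'_j\,\pi'^{\,b_{lj}}=y_j\,y_l^{[b_{lj}]_+}(y_l\pi')^{-b_{lj}}\pi'^{\,b_{lj}}=y_j\,y_l^{[b_{lj}]_+-b_{lj}}=y_j\,y_l^{[-b_{lj}]_+}.$$
This is a unit with residue $\pm\bar y_j$. The elements $\bar y_j$, $j\neq l$, generate $\kappa=\operatorname{Frac}(R_t/(1+y_l))$, so (b) holds. By (4), $\nu(F'_l)=\nu(D_l)+\nu(1+y_l)-\nu(F_l)=0+1-0=1$, and the other $F_i$ have value $0$. So $C_l(t')$ holds.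

**Step 3: a mutation at the contracted index brings the divisor back.** Assume $C_l(t)$. Then $y'_l=1/y_l$ has residue $-1$ and $\nu(1+y'_l)=\nu((1+y_l)/y_l)=1$. For $j\ne l$,
$$y'_j=y_j\,y_l^{[b_{lj}]_+}\pi^{-b_{lj}}=u_j\,y_l^{[b_{lj}]_+},$$
a unit with residue $\pm\bar u_j$. So all $y'_i$ are units and $R_{t'}\subset\mathcal O_\nu$. Let $\mathfrak p=\mathfrak m_\nu\cap R_{t'}$; it contains $1+y'_l$. The quotient $R_{t'}/(1+y'_l)$ is the Laurent ring in the classes of $y'_j$, $j\ne l$, and it maps to $\kappa$ by sending them to $\pm\bar u_j$, which are algebraically independent. So this map is injective, that is, $\mathfrak p=(1+y'_l)$. The discrete valuation ring $(R_{t'})_{\mathfrak p}$ lies in $\mathcal O_\nu$ and has the same fraction field, so they are equal. Finally, $F_l$ does not occur in $D_l$ because $b_{ll}=0$, so $\nu(D_l)=0$ and $\nu(F'_l)=\nu(D_l)+\nu(1+y_l)-\nu(F_l)=0+1-1=0$. So $U(t')$ holds.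

**Step 4: any other mutation keeps the contracted form.** Assume $C_k(t)$ and mutate at $j:=l\neq k$. Put $\beta=b_{kj}$. Then
$$y_k=\pi-1,\qquad y_j=u_j\pi^\beta,\qquad y_i=u_i\pi^{b_{ki}}\ (i\neq j,k),\qquad -\operatorname{sgn}b_{jk}=\operatorname{sgn}\beta,$$
the last by skew-symmetrizability. We check (a), (b), (c) at $t'$.

**Step 4a: $\pi'=1+y'_k$ is again a uniformizer.** If $\beta=0$, then $b_{jk}=0$, $y'_k=y_k$ and $\pi'=\pi$. Let $\beta\neq0$, $e=-b_{jk}$ and $v=u_j^{\operatorname{sgn}\beta}$. By (2),
$$y'_k=y_k\bigl(1+y_j^{\operatorname{sgn}\beta}\bigr)^{e}=(\pi-1)\bigl(1+v\pi^{|\beta|}\bigr)^{e}.$$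
If $|\beta|\ge2$, the last factor is $\equiv1$ modulo $\pi^2$, so $\pi'\equiv\pi\pmod{\pi^2}$. If $|\beta|=1$, it is $\equiv1+ev\pi$, so $y'_k\equiv-1+\pi-ev\pi$ and $\pi'\equiv\pi(1-ev)\pmod{\pi^2}$. Here $1-e\bar v=1+b_{jk}\bar u_j^{\beta}$, because $\beta=\operatorname{sgn}\beta$. This is nonzero, since $b_{jk}\neq0$ and $\bar u_j$ is transcendental; this is the possible cancellation mentioned earlier, and condition (b) rules it out. So $\nu(\pi')=1$ in all cases, and
$$\rho:=\overline{\pi'/\pi}=\begin{cases}1&\text{if }|\beta|\ne1,\\ 1+b_{jk}\bar u_j^{\beta}&\text{if }|\beta|=1.\end{cases}\tag{8}$$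
In particular $\rho$ is a nonzero element of $\mathbf C(\bar u_j)$.

**Step 4b: the leading coefficient with index $j$.** Since $b'_{kj}=-\beta$, we have $u'_j=y_j^{-1}\pi'^{\beta}=u_j^{-1}(\pi'/\pi)^\beta$, a unit with residue $\bar u_j^{-1}\rho^\beta$. By (8),
$$\bar u'_j=\bar u_j^{-1}\ \ (|\beta|\neq1),\qquad \bar u'_j=\bar u_j^{-1}+b_{jk}\ \ (\beta=1),\qquad \bar u'_j=(\bar u_j+b_{jk})^{-1}\ \ (\beta=-1).$$
In each case $\bar u'_j$ is a Möbius function of $\bar u_j$, so $\mathbf C(\bar u'_j)=\mathbf C(\bar u_j)$.

**Step 4c: the leading coefficients with index $i\ne j,k$.** Put $s=\operatorname{sgn}b_{ji}$. By (1) and (2),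
$$y'_i=y_i(1+y_j^{-s})^{-b_{ji}},\qquad b'_{ki}=b_{ki}+\operatorname{sgn}(\beta)[\beta b_{ji}]_+,\qquad u'_i=y'_i\,\pi'^{-b'_{ki}}.$$

- If $b_{ji}=0$, then $y'_i=y_i$ and $b'_{ki}=b_{ki}$, so $u'_i=u_i(\pi'/\pi)^{-b_{ki}}$ and $\bar u'_i=\bar u_i\rho^{-b_{ki}}$.
- If $\beta=0\ne b_{ji}$, then $b'_{ki}=b_{ki}$, $\pi'=\pi$ and $y_j=u_j$, so $\bar u'_i=\bar u_i(1+\bar u_j^{-s})^{-b_{ji}}$, where $1+\bar u_j^{-s}\neq0$ because $\bar u_j$ is transcendental.
- If $\beta b_{ji}<0$, then $-s=\operatorname{sgn}\beta$, so $\nu(y_j^{-s})=|\beta|>0$ and $(1+y_j^{-s})^{-b_{ji}}$ has residue $1$. Also $b'_{ki}=b_{ki}$. So $\bar u'_i=\bar u_i\rho^{-b_{ki}}$.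
- If $\beta b_{ji}>0$, then $s=\operatorname{sgn}\beta$ and $\nu(y_j^{s})=|\beta|>0$. Write $1+y_j^{-s}=y_j^{-s}(1+y_j^s)$; since $sb_{ji}=|b_{ji}|$,
$$y'_i=y_i\,y_j^{|b_{ji}|}(1+y_j^{s})^{-b_{ji}}=u_i\,u_j^{|b_{ji}|}\,\pi^{\,b_{ki}+\beta|b_{ji}|}\,(1+y_j^s)^{-b_{ji}},$$
where the last factor has residue $1$. On the other side $b'_{ki}=b_{ki}+\operatorname{sgn}(\beta)|\beta||b_{ji}|=b_{ki}+\beta|b_{ji}|$, the same exponent. So $u'_i$ is a unit and $\bar u'_i=\bar u_i\,\bar u_j^{|b_{ji}|}\rho^{-b'_{ki}}$.

In every case $u'_i$ is a unit and $\bar u'_i$ is $\bar u_i$ times a nonzero element of $\mathbf C(\bar u_j)=\mathbf C(\bar u'_j)$. Hence $\mathbf C(\bar u'_i:i\ne k)=\mathbf C(\bar u_i:i\neq k)=\kappa$, which is (b) at $t'$.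

**Step 4d: the values of the $F$-polynomials.** We need $\nu(F'_j)=0$. In $D_j=y^{[-c_j]_+}\prod_iF_i^{[-b_{ij}]_+}$ the only factor of nonzero value is $F_k$, with exponent $[-b_{kj}]_+=[-\beta]_+$. As $\nu(F_j)=0$, (4) gives $\nu(F'_j)=\nu(1+y_j)+[-\beta]_+$. If $\beta>0$, then $\nu(y_j)>0$ and the sum is $0+0$. If $\beta<0$, then $\nu(1+y_j)=\nu(y_j)=\beta$ and the sum is $\beta+|\beta|=0$. If $\beta=0$, then $\bar y_j=\bar u_j$ is transcendental, so $\bar y_j\neq-1$ and the sum is $0+0$. The other $F_i$ are unchanged, so (c) holds at $t'$. $\square$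

One can check (8) on the example $G=1+y_1$: from $t_1$ to $t_2$ we have $k=1$, $j=2$, $\beta=b_{12;t_1}=-1$, $b_{21;t_1}=1$, so Step 4b turns $\bar u_2=\bar y_2$ into $(\bar y_2+1)^{-1}$, as found directly.

The point of the dichotomy is that the residues of all variables can now be read off.

**Corollary 3.** Let $x=y_{k;t}$, and let $G,\nu$ be as above.
(a) Under $U(t)$: $\nu(x)=0$, and $x$ has constant residue $\lambda$ if and only if $\lambda\in\mathbf C^*$ and $\mathfrak p_t=(y_{k;t}-\lambda)$; in that case $\nu(x-\lambda)=1$.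
(b) Under $C_k(t)$ the residue of $x$ is $-1$.
(c) Under $C_j(t)$ with $j\ne k$: $\nu(x)=b_{jk;t}$, so the residue is $0$ or $\infty$ if $b_{jk;t}\neq0$, and it is non-constant if $b_{jk;t}=0$.
(d) $C_i(t)$ alone determines $\nu$; also $U(t)$ and $\mathfrak p_t$ together determine $\nu$.

*Proof.* (a) $x$ is a unit of $R_t\subset\mathcal O_\nu$. Its residue is $\lambda\in\mathbf C$ if and only if $y_{k;t}-\lambda\in\mathfrak p_t$; then $\lambda\ne0$, and since $y_{k;t}-\lambda$ is prime and $\mathfrak p_t$ has height one, $\mathfrak p_t=(y_{k;t}-\lambda)$. A generator of $\mathfrak p_t$ has value $1$. (b) is part of $C_k(t)$. (c) $x=u_k\pi^{b_{jk;t}}$ in the notation of $C_j(t)$; if $b_{jk;t}=0$ the residue is $\bar u_k$, which is transcendental. (d) By Prop. 2, part 3, $C_i(t)$ makes $\nu$ the valuation of the prime $(1+y_{i;s})$ of $R_s$, $s=\mu_i(t)$. The second claim is clear from $\mathcal O_\nu=(R_t)_{\mathfrak p_t}$. $\square$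

## Irreducibility of $F$-polynomials and the fibers over $0,-1,\infty$

**Proposition 4.** (i) Each $F_{i;t}$ is $1$ or irreducible in $\mathbf C[y_1,\dots,y_n]$.
(ii) For fixed $t$ the $F_{i;t}$ are pairwise coprime; also $F_{k;t}$ and $F_{k;\mu_k(t)}$ are coprime.
(iii) The reduced expression of $x=y_{k;t}$ is $x=P/Q$ with $P=N_{k;t}$, $Q=D_{k;t}$, and $P+Q=F_{k;t}F_{k;\mu_k(t)}$.

*Proof.* Let $G$ be an irreducible factor of $F_{i;t}$. By Lemma 1(b) it is not associate to any $y_j$, so Prop. 2 applies to $\nu=\operatorname{ord}_G$. As $\nu(F_{i;t})>0$, neither $U(t)$ nor $C_j(t)$ with $j\ne i$ can hold. So $C_i(t)$ holds and $\nu(F_{i;t})=1$. By Cor. 3(d), $C_i(t)$ determines $\nu$, hence $G$ up to a scalar. So $F_{i;t}$ has at most one irreducible factor up to scalars, with exponent $1$; and if it has none, it is constant, hence $1$ by its constant term. This is (i). For the same $G$, condition $C_i(t)$ gives $\nu(F_{j;t})=0$ for $j\ne i$, and Prop. 2, part 3, gives $U(\mu_i(t))$, so $\nu(F_{i;\mu_i(t)})=0$. This is (ii).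

(iii) In $N_{k;t}$ and $D_{k;t}$ the monomials involve disjoint sets of variables, the $F_{i;t}$ involved have disjoint sets of indices and are pairwise coprime by (ii), and no $y_j$ divides an $F_{i;t}$. So $N_{k;t}$ and $D_{k;t}$ are coprime, and the rest is (3) and (4). $\square$

## Top monomials by inverting all variables

For $\lambda\notin\{0,-1,\infty\}$ we want $P-\lambda Q$ to be irreducible. Lemma 1(c) gives its constant term, $1$ or $-\lambda$. Nothing so far prevents $P-\lambda Q$ from being constant, so we also need information at the other end, on monomials of high degree. It comes from applying Lemma 1 to the pattern of the inverses $1/y_{k;t}$.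

**Lemma 5.** There are $f_{i;t}\in\mathbf Z^n_{\ge0}$ such that every monomial of $F_{i;t}$ divides $y^{f_{i;t}}$, and $y^{f_{i;t}}$ occurs in $F_{i;t}$ with coefficient $1$. Consequently all monomials of $N_{k;t}$ (resp. $D_{k;t}$) divide $y^p$ (resp. $y^q$), which occurs there with coefficient $1$, where
$$p=[c_{k;t}]_++\sum_i[b_{ik;t}]_+f_{i;t},\qquad q=[-c_{k;t}]_++\sum_i[-b_{ik;t}]_+f_{i;t}.$$
Moreover $p\ne q$.

For example, $F=1+y_1+y_1y_2$ has $f=(1,1)$. For $x=y_2/(1+y_1+y_1y_2)$ in type $A_2$, $p=(0,1)$ and $q=(1,1)$.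

*Proof.* **Step 1: the inverses form a pattern.** Put $w_i=1/y_i$ and $\tilde y_{j;t}=1/y_{j;t}$. By (1), mutation commutes with $B\mapsto-B$. With $b=b_{kj}$,
$$\frac1{y'_j}=y_j^{-1}y_k^{-[b]_+}(1+y_k)^{b}=y_j^{-1}(y_k^{-1})^{[-b]_+}(1+y_k^{-1})^{b},$$
because $(1+y_k)^b=y_k^b(1+y_k^{-1})^b$ and $b-[b]_+=-[-b]_+$. This is rule (2) for $-b$. So the $\tilde y_{j;t}$ form the pattern with matrices $-B_t$ and initial variables $w_i$. Let $\tilde F_{i;t}(w)$, $\tilde c_{k;t}$ be its $F$-polynomials and $c$-vectors; Lemma 1 applies to them.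

**Step 2: $F_{i;t}$ is $\tilde F_{i;t}(1/y)$ up to a Laurent monomial.** We claim that $F_{i;t}(y)=y^{f_{i;t}}\tilde F_{i;t}(1/y)$ for some $f_{i;t}\in\mathbf Z^n$. At $t_0$ both polynomials are $1$. At a mutation in direction $k$, write (4) for both patterns:
$$F_kF'_k=D_k(1+y_k),\qquad \tilde F_k\tilde F'_k=\tilde N_k(1+\tilde y_k^{-1})=\tilde N_k(1+y_k),\qquad \tilde N_k=w^{[\tilde c_k]_+}\prod_i\tilde F_i^{[-b_{ik}]_+}.$$
Dividing,
$$\frac{F_kF'_k}{\tilde F_k\tilde F'_k}=\frac{D_k}{\tilde N_k}=\frac{y^{[-c_k]_+}}{w^{[\tilde c_k]_+}}\prod_i\Bigl(\frac{F_i}{\tilde F_i}\Bigr)^{[-b_{ik}]_+}.$$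
If the claim holds at $t$, the right side is a Laurent monomial with coefficient $1$, and so is $F_k/\tilde F_k$. Hence so is $F'_k/\tilde F'_k$. The claim follows by induction along the tree.

**Step 3: reading off the top.** By Lemma 1(b), $\tilde F_{i;t}$ is a polynomial in $w=1/y$ with constant term $1$. So the monomials of $F_{i;t}=y^{f_{i;t}}\tilde F_{i;t}(1/y)$ are of the form $y^{f_{i;t}-m}$ with $m\ge0$, and $m=0$ occurs with coefficient $1$. Since $F_{i;t}$ is a polynomial, $f_{i;t}\ge0$. Multiplying top monomials gives the statement on $N_{k;t}$ and $D_{k;t}$.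

**Step 4: $p\neq q$.** By (3) for the pattern of inverses,
$$y_{k;t}=\frac1{\tilde y_{k;t}}=y^{\tilde c_{k;t}}\prod_i\tilde F_{i;t}(1/y)^{b_{ik}}=y^{\tilde c_{k;t}}\prod_i\bigl(y^{-f_{i;t}}F_{i;t}\bigr)^{b_{ik}}.$$
Comparing with $y_{k;t}=y^{c_{k;t}}\prod_iF_{i;t}^{b_{ik}}$ gives $c_{k;t}+\sum_ib_{ik}f_{i;t}=\tilde c_{k;t}$. The left side is $p-q$, and $\tilde c_{k;t}\neq0$ by Lemma 1(a). $\square$

## Irreducibility of the fibers over all other values

**Proposition 6.** Let $x=y_{k;t}=P/Q$ be reduced and $\lambda\in\mathbf C\setminus\{0,-1\}$. Then $P-\lambda Q$ is non-constant and irreducible, with nonzero constant term.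

*Proof.* **Step 1: $P-\lambda Q$ is non-constant, and no $y_i$ divides it.** By Prop. 4(iii), $P=N_{k;t}$ and $Q=D_{k;t}$. Take $p\ne q$ from Lemma 5. Then $p\not\le q$ or $q\not\le p$. If $p\not\le q$, then $p\neq0$ and $y^p$ does not occur in $Q$, so $y^p$ has coefficient $1$ in $P-\lambda Q$. If $q\not\le p$, then $q\ne0$ and $y^q$ has coefficient $-\lambda\neq0$. So $P-\lambda Q$ is non-constant. By Lemma 1(c) its constant term is $1$ or $-\lambda$, hence nonzero.

**Step 2: there is only one irreducible factor, with exponent one.** Let $G$ be an irreducible factor and $\nu=\operatorname{ord}_G$. By Step 1, $G$ is not associate to any $y_i$, so Prop. 2 applies. By (7), $x$ has residue $\lambda\notin\{0,-1,\infty\}$, and $\nu(Q)=0$ since $P,Q$ are coprime. By Cor. 3(b),(c), no $C_j(t)$ can hold. So $U(t)$ holds, and by Cor. 3(a), $\mathfrak p_t=(y_{k;t}-\lambda)$ and $\nu(P-\lambda Q)=\nu(x-\lambda)=1$. The vertex $t$ and $\mathfrak p_t$ depend only on $x$ and $\lambda$, and they determine $\nu$, hence $G$ up to a scalar. $\square$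

This is where following the contracted divisors pays off: they can lie in $x^{-1}(\lambda)$ only for $\lambda\in\{0,-1,\infty\}$, so over all other values only the single divisor visible in the chart $t$ remains.

## A variable constant along a coordinate divisor of some chart

For items 1 and 3 we compare two variables on one divisor. The next lemma says that a divisor of the form $y_{m;s}=\mu$ in some chart can be a level set, at a value other than $0,-1,\infty$, only of the variable $y_{m;s}$ itself or its inverse. The trick is to take $s$ as the root, where the divisor has an equation of degree one.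

**Lemma 7.** Let $G$ be irreducible, not associate to any $y_j$, and $\nu=\operatorname{ord}_G$. Suppose $U(s)$ holds with $\mathfrak p_s=(y_{m;s}-\mu)$, $\mu\in\mathbf C^*$, and some $\mathcal X$-cluster variable $x$ has residue $\lambda\in\mathbf C\setminus\{0,-1\}$. Then $x=y_{m;s}^{\varepsilon}$ and $\lambda=\mu^\varepsilon$ for some $\varepsilon=\pm1$.

*Proof.* **Step 1: $P-\lambda Q$ has degree one in the coordinates of $s$.** Take $s$ as root, put $z_i=y_{i;s}$, and write $x=P/Q$ reduced in $\mathbf C[z_1,\dots,z_n]\subset R_s\subset\mathcal O_\nu$. Since $\nu(Q)\ge0$ and $\nu(x-\lambda)>0$, we get $\nu(P-\lambda Q)>0$, so $P-\lambda Q\in\mathfrak p_s\cap\mathbf C[z]$. This intersection is the ideal $(z_m-\mu)$ of $\mathbf C[z]$, because $z_m-\mu$ is prime there and not associate to any $z_i$. By Prop. 6 for the root $s$, $P-\lambda Q$ is irreducible. So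
$$P-\lambda Q=a(z_m-\mu),\qquad a\in\mathbf C^*.\tag{9}$$
Let $p\neq q$ be the exponents of Lemma 5 and $c$ the $c$-vector of $x$, all for the root $s$.

**Step 2: the case $p\not\le q$.** As in Prop. 6, $z^p$ occurs in (9) and $p\ne0$, so $p=e_m$. If also $q\not\le p$, then $z^q$ occurs in (9) and $q\neq0$, so $q=e_m=p$, a contradiction. So $q\le p=e_m$ and $q\ne p$, hence $q=0$ and $Q=1$. As $z^{[-c]_+}$ divides $Q$, we get $[-c]_+=0$, so $c=[c]_+\neq0$. Now $P$ is $z^c$ times a product of $F$-polynomials with constant term $1$. So $z^c$ occurs in $P$, and therefore divides $z^p=z_m$; as $c\ne0$, $c=e_m$. Then every monomial of the product, multiplied by $z_m$, must divide $z_m$, so the product is $1$. Hence $x=z_m$.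

**Step 3: the case $q\not\le p$.** The monomial $z^q$ occurs in (9) with coefficient $-\lambda\neq0$ and $q\ne0$, so $q=e_m$. As in Step 2, $p\not\le q$ would force $p=e_m=q$, so $p\le q$, $p\ne q$, and $p=0$, $P=1$. Then $[c]_+=0$, so $-c=[-c]_+\neq0$. The polynomial $Q$ is $z^{-c}$ times a product of $F$-polynomials with constant term $1$, and all its monomials divide $z_m$, so as before $c=-e_m$, the product is $1$, $Q=z_m$ and $x=z_m^{-1}$.

**Step 4: the value.** The residue of $z_m$ is $\mu$, so that of $x=z_m^\varepsilon$ is $\mu^\varepsilon$, that is, $\lambda=\mu^\varepsilon$. $\square$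

## Proof of the three items

**Item 2 and the refinement.** For $\lambda\notin\{0,-1,\infty\}$, Prop. 6 says that $P-\lambda Q$ is non-constant and irreducible, so a reducible fiber has $\lambda\in\{0,-1,\infty\}$. Let $x=y_{k;t}$. By Prop. 4(iii) the fibers over $0,-1,\infty$ are
$$\{N_{k;t}=0\},\qquad\{F_{k;t}F_{k;\mu_k(t)}=0\},\qquad\{D_{k;t}=0\}.$$
By (3) and Prop. 4(i), each irreducible component of these, whether or not the fiber is reducible, is $\{y_i=0\}$ or $\{F=0\}$ with $F$ an irreducible $F$-polynomial. That every $F$-polynomial is $1$ or irreducible is Prop. 4(i), together with the irreducibility of the $y_i$. $\square$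

**Item 3.** Let $x=y_{k;t}$, $x'=y_{k';t'}$ with $x'\neq x^{\pm1}$, where $t,t'$ are arbitrary vertices, and let $H$ be a common component of $x^{-1}(\lambda)$ and $x'^{-1}(\lambda')$. If $\lambda,\lambda'\in\{0,-1,\infty\}$, then $H$ is cut out by an $F$-polynomial by item 2 with its refinement. Otherwise, by symmetry, assume $\lambda\notin\{0,-1,\infty\}$; we derive a contradiction.

Let $G$ be the irreducible polynomial defining $H$. By Prop. 6 it is $P-\lambda Q$ up to a scalar and has nonzero constant term, so it is not associate to any $y_i$. Let $\nu=\operatorname{ord}_G$. By (7), $x$ has residue $\lambda$ and $x'$ has residue $\lambda'$, where $\lambda'=\infty$ is allowed. Apply Prop. 2 at the vertex $t'$ of $x'$.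

Suppose $U(t')$ holds. The residue of $x'=y_{k';t'}$ is the constant $\lambda'$, so by Cor. 3(a), $\lambda'\in\mathbf C^*$ and $\mathfrak p_{t'}=(y_{k';t'}-\lambda')$. Lemma 7 with $s=t'$, $m=k'$, $\mu=\lambda'$ gives $x=x'^{\pm1}$, a contradiction.

Suppose $C_j(t')$ holds for some $j$. By Prop. 2, part 3, $U(s)$ holds for $s=\mu_j(t')$ with $\mathfrak p_s=(y_{j;s}+1)$. Lemma 7 with $\mu=-1$ gives $\lambda=(-1)^{\pm1}=-1$, a contradiction. $\square$

**Item 1.** If $x'=x^{\pm1}$, the foliations coincide. Conversely, suppose $dx\wedge dx'=0$ but $x'\neq x^{\pm1}$. The plan is to show that $x'$ is constant on a general level set of $x$, against item 3. Take any $\lambda\notin\{0,-1,\infty\}$ and put $G=P-\lambda Q$, which is irreducible by Prop. 6, and $H=\{G=0\}$. Write $x'=P'/Q'$ reduced.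

If $Q'$ vanishes on $H$, then $H$ is a component of $x'^{-1}(\infty)$. Otherwise let $H^\circ$ be the set of points of $H$ where $dG\ne0$, $Q\neq0$ and $Q'\ne0$. It is a non-empty Zariski-open subset of $H$: some partial derivative of $G$ is nonzero of smaller degree, so it is not divisible by $G$; $G$ does not divide $Q$, since it would then divide $P$; and $G$ does not divide $Q'$ by assumption. So $H^\circ$ is dense in $H$ and smooth, and it is connected, because a non-empty Zariski-open subset of an irreducible complex variety is connected. At points of $H^\circ$, the equation $x=\lambda+G/Q$ gives $dx=dG/Q\neq0$, and $dx$ vanishes on vectors tangent to $H$. From $dx\wedge dx'=0$ it follows that $dx'$ is a multiple of $dx$ at these points. So $x'|_{H^\circ}$ has zero differential, is locally constant, and hence is equal to a constant $\lambda'\in\mathbf C$. Therefore $P'-\lambda'Q'$ vanishes on $H$, and $H$ is a component of $x'^{-1}(\lambda')$.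

In both cases $H$ is a common component of $x^{-1}(\lambda)$ and a fiber of $x'$, with $\lambda\notin\{0,-1,\infty\}$. This contradicts item 3. $\square$

The theorem is proved.

## Sharpness of the three values, and constancy on hypersurfaces

The same tools give some complements.

**Proposition 8.** Let $x=y_{k;t}=P/Q$ be an $\mathcal X$-cluster variable, $P,Q$ coprime.

1. $P=N_{k;t}$ and $Q=D_{k;t}$; for $\lambda\notin\{0,-1,\infty\}$ the fiber is nonempty, reduced and irreducible. The polynomial $P+Q=F_{k;t}F_{k;\mu_k(t)}$ is non-constant and square-free; the fiber over $-1$ has one or two components, and it is reducible if and only if $F_{k;t}\ne1\neq F_{k;\mu_k(t)}$.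
2. On a hypersurface cut out by an $F$-polynomial different from $1$, every $\mathcal X$-cluster variable is non-constant or constant with value in $\{0,-1,\infty\}$.
3. For $\lambda\notin\{0,-1,\infty\}$, the hypersurface $H=x^{-1}(\lambda)$ is not cut out by any $F$-polynomial, and no $\mathcal X$-cluster variable other than $x^{\pm1}$ is constant on $H$.
4. $x\neq h(g)$ for all $g\in\mathbf C(y_1,\dots,y_n)$ and $h\in\mathbf C(T)$ with $\deg h\ge2$. If $x'\neq x^{\pm1}$ is another $\mathcal X$-cluster variable, then $x,x'$ are algebraically independent.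
5. None of $0,-1,\infty$ can be removed in item 2 of the theorem.

*Proof.* (1) Everything except the non-constancy of $P+Q$ is contained in Props. 4 and 6. By Lemma 5, if $p\not\le q$, then $y^p$ with $p\neq0$ has coefficient $1$ in $P+Q$; otherwise $q\not\le p$, and $y^q$ with $q\neq0$ has coefficient $1$.

(2) On $\{y_i=0\}$ a constant value $\lambda\in\mathbf C^*$ is impossible: by (7), $y_i$ would divide $P-\lambda Q$, whose constant term is $1$ or $-\lambda$ by Lemma 1(c). Now let $H=\{F_{i;r}=0\}$ with $F_{i;r}\ne1$. By the proof of Prop. 4, $C_i(r)$ holds for its valuation, so $U(s)$ holds for $s=\mu_i(r)$ with $\mathfrak p_s=(y_{i;s}+1)$. If a variable were constant on $H$ with value $\lambda\notin\{0,-1,\infty\}$, Lemma 7 would give $\lambda=(-1)^{\pm1}=-1$, a contradiction.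

(3) On $H$ the variable $x$ is constant with value $\lambda$, so $H$ is not cut out by an $F$-polynomial, by (2). If $x'$ is constant on $H$ with value $\lambda'\in\mathbf P^1$, then $H$ is a component of $x'^{-1}(\lambda')$, and item 3 of the theorem gives $x'=x^{\pm1}$.

(4) Suppose $x=h(g)$ with $\deg h\ge2$, and write $g=R/S$ reduced; $g$ is non-constant because $x$ is. At most one $a\in\mathbf C$ makes $R-aS$ constant, since two such values would make $R$ and $S$ constant. A generic $\lambda\notin\{0,-1,\infty\}$ has $\deg h$ distinct preimages under $h$, all finite and different from that one value. So there are $a\neq b$ in $\mathbf C$ with $h(a)=h(b)=\lambda$ and $R-aS$, $R-bS$ non-constant. These two polynomials are coprime, since a common factor would divide $S$ and then $R$. Let $G$ be an irreducible factor of $R-aS$. By (7), $g$ has residue $a$ along $\operatorname{ord}_G$, so $x=h(g)$ has residue $h(a)=\lambda$, and by (7) again $G$ divides $P-\lambda Q$. The same holds for factors of $R-bS$. So $P-\lambda Q$ has two non-associate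 irreducible factors, contrary to Prop. 6. For the second claim, if $x,x'$ were algebraically dependent, then $dx\wedge dx'=0$, so $x'=x^{\pm1}$ by item 1.

(5) In type $A_2$, as in the tables above: $\frac{y_1y_2}{1+y_1}$ has the reducible fiber $\{y_1y_2=0\}$ over $0$; its inverse, which is $y_{2;t_2}$, has the same reducible fiber over $\infty$; and $\frac{y_2}{1+y_1+y_1y_2}$ has the reducible fiber $\{(1+y_1)(1+y_2)=0\}$ over $-1$. $\square$
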